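\title{Remote points detect complete metrizability}

\begin{abstract}
A point of $\beta X\setminus X$ is remote if it lies in the closure of no nowhere dense subset of $X$. We show that a metrizable space $X$ is completely metrizable if and only if the space $\mathcal R(X)$ of its remote points has a certain intrinsic property concerning decreasing sequences of clopen sets. Consequently, if $X$ and $Y$ are metrizable, $\mathcal R(X)$ is homeomorphic to $\mathcal R(Y)$ and $X$ is completely metrizable, then so is $Y$. Complete metrizability also passes from $X$ to $Y$ along continuous surjections $\mathcal R(X)\to\mathcal R(Y)$, but not along maps with dense image, and not from $Y$ to $X$. The proofs are in ZFC and need no assumption of separability, dimension or local compactness.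
\end{abstract}

\section{The question and the results}\label{sec:intro}

For a Tychonoff space $X$ let $\beta X$ be its \v{C}ech--Stone compactification and $X^\ast=\beta X\setminus X$ its remainder. A subset of $X$ is \emph{nowhere dense} if its closure in $X$ has empty interior. A point $p\in X^\ast$ is a \emph{remote point} of $X$ if $p\notin\operatorname{cl}_{\beta X}A$ for every nowhere dense $A\subseteq X$. We write $\mathcal R(X)$ for the set of remote points, with the topology inherited from $\beta X$. A space is \emph{completely metrizable} if its topology is induced by a complete metric. The following question comes from the paper \cite{HHT} of Hern\'andez-Guti\'errez, Hru\v{s}\'ak and Tamariz-Mascar\'ua.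

\begin{quote}
\textbf{Question.} Let $X$ and $Y$ be metrizable spaces such that $\mathcal R(X)$ is homeomorphic to $\mathcal R(Y)$. If $X$ is completely metrizable, must $Y$ be completely metrizable?
\end{quote}

The points of $X^\ast$ are the ways of escaping from $X$, and the remote points are those escapes that no thin set can follow. If $X$ is discrete, only the empty set is nowhere dense and $\mathcal R(X)=X^\ast$. If $X$ is compact, then $\mathcal R(X)=\emptyset$; conversely, a noncompact metrizable space has remote points (Corollary~\ref{cor:accumulate}(a)), so the Question has a positive answer for compact $X$. For a topological sum, $\beta(X\oplus Z)=\beta X\oplus\beta Z$, and a subset of $X\oplus Z$ is nowhere dense exactly when its traces on $X$ and $Z$ are; hence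
\begin{equation}\label{eq:sum}
\mathcal R(X\oplus Z)=\mathcal R(X)\oplus\mathcal R(Z).
\end{equation}
In particular a compact summand is invisible: the countable discrete space $\omega$ and the space $\omega\oplus[0,1]$ have the same space of remote points.

So $\mathcal R(X)$ forgets a good deal, and one may well guess that it forgets completeness. Completeness can be destroyed inside a nowhere dense set: deleting the points $(t,0)$ with $t$ irrational from the plane leaves a space with a closed copy of $\mathbb Q$, which is therefore not completely metrizable, while remote points are defined precisely so as to ignore the line on which the deletion took place. What this guess overlooks is that deleting a point opens a new way of escaping from the space, and remote points can use it. Section~\ref{sec:example} shows this in the smallest case.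

For the whole remainder the analogous question has a textbook answer, which we do not use but which points the way: a metrizable space $X$ is completely metrizable if and only if it is a $G_\delta$ set in $\beta X$, that is, if and only if $X^\ast$ is $\sigma$-compact. The same test does not work for remote points, because $\mathcal R(\mathbb R)$ is not $\sigma$-compact (Remark~\ref{rem:reals}). What works is a shadow of $\sigma$-compactness that involves only clopen sets and sequences.

\begin{definition}\label{def:C}
A space $T$ has \emph{property \textup{(C)}} if there are families $\mathcal C_n$ $(n\ge1)$ of clopen subsets of $T$ such that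
\begin{itemize}
\item[(C1)] if $W_1\supseteq W_2\supseteq\cdots$ are clopen in $T$ and $\bigcap_kW_k=\emptyset$, then for every $n$ there is $k$ with $W_k\in\mathcal C_n$;
\item[(C2)] if $C_n\in\mathcal C_n$ for all $n$, then $\bigcap_nC_n=\emptyset$.
\end{itemize}
\end{definition}

Think of the members of $\mathcal C_n$ as small of order $n$. Condition (C1) says that a sequence of clopen sets that shrinks to nothing has small terms of every order, and (C2) says that no point lies in small sets of all orders. The two conditions pull against each other: (C1) alone holds when $\mathcal C_n$ consists of all clopen sets, and (C2) alone holds when $\mathcal C_n=\{\emptyset\}$.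

\begin{example}\label{ex:sigmacompact}
Every $\sigma$-compact space has property (C). Let $T=\bigcup_nT_n$ with $T_n$ compact, and let $\mathcal C_n$ be the family of clopen sets disjoint from $T_n$. In (C1), the sets $W_k\cap T_n$ are closed in $T_n$, decrease and have empty intersection, so one of them is empty. In (C2), a point of $\bigcap_nC_n$ would lie in no $T_n$.
\end{example}

\begin{theorem}\label{thm:A}
A metrizable space $X$ is completely metrizable if and only if $\mathcal R(X)$ has property \textup{(C)}.
\end{theorem}

Property (C) is a topological invariant of the space $\mathcal R(X)$, so the Question has a positive answer.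

\begin{corollary}\label{cor:answer}
Let $X$ and $Y$ be metrizable spaces with $\mathcal R(X)$ homeomorphic to $\mathcal R(Y)$. If $X$ is completely metrizable, then so is $Y$.
\end{corollary}

Much less than a homeomorphism is needed.

\begin{theorem}\label{thm:B}
\textup{(a)} Let $X$ and $Y$ be metrizable and $X$ completely metrizable. If there is a continuous map $f\colon\mathcal R(X)\to\mathcal R(Y)$ whose image meets every nonempty countable intersection of clopen subsets of $\mathcal R(Y)$ \textup{(}for instance, a continuous surjection\textup{)}, then $Y$ is completely metrizable.

\textup{(b)} There are metrizable $X$ and $Y$ and a continuous map $\mathcal R(X)\to\mathcal R(Y)$ with dense image such that $X$ is completely metrizable and $Y$ is not.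

\textup{(c)} There are metrizable $X$ and $Y$ and a continuous surjection $\mathcal R(X)\to\mathcal R(Y)$ such that $Y$ is completely metrizable and $X$ is not.
\end{theorem}

All proofs are in ZFC, and no separability, dimension or local compactness assumption is needed. Section~\ref{sec:sharp} attaches a clopen subset of $\mathcal R(X)$ to each open subset of $X$. Section~\ref{sec:construct} constructs remote points in prescribed positions; this is the only tool. Sections~\ref{sec:forward} and~\ref{sec:backward} prove the two directions of Theorem~\ref{thm:A}, and Section~\ref{sec:maps} proves Theorem~\ref{thm:B}.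

\section{Open sets of $X$ and clopen sets of $\mathcal R(X)$}\label{sec:sharp}

From now on $X$ is a metrizable space and $d$ is a metric that induces its topology. We write $B(x,r)$ for the open ball and $B(F,r)=\bigcup_{x\in F}B(x,r)$ for $F\subseteq X$. The closure of $A$ in $X$ is $\overline A$, and the closure in $\beta X$ is $\operatorname{cl}_\beta A$. We put $\omega=\{0,1,2,\dots\}$.

\subsection*{Standard facts}
The space $\beta X$ is compact Hausdorff, contains $X$ as a dense subspace, and every bounded continuous real function on $X$ extends to it. For $A\subseteq X$ we have $X\cap\operatorname{cl}_\beta A=\overline A$ and $\operatorname{cl}_\beta\overline A=\operatorname{cl}_\beta A$, and if $\overline A$ is compact, then $\operatorname{cl}_\beta A=\overline A\subseteq X$. Since $\beta X$ is regular, for $p\in O$ with $O$ open there is an open $O'$ with $p\in O'\subseteq\operatorname{cl}_\beta O'\subseteq O$. Closed subsets of a metrizable space are zero-sets, so \cite[6.5]{GJ} gives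
\begin{equation}\label{eq:cap}
\operatorname{cl}_\beta A\cap\operatorname{cl}_\beta B=\operatorname{cl}_\beta(A\cap B)\qquad\text{for closed }A,B\subseteq X .
\end{equation}
We also use repeatedly that
\begin{equation}\label{eq:away}
\text{for }p\in X^\ast\text{ and }x\in X\text{ there is }r>0\text{ with }p\notin\operatorname{cl}_\beta B(x,r):
\end{equation}
take disjoint open neighborhoods of $p$ and $x$ in $\beta X$, and a ball inside the second.

An indexed family of subsets of a space is \emph{locally finite} if each point has a neighborhood that meets members of the family for only finitely many indices; a family without indices is indexed by itself. The closures of the members of a locally finite family form a locally finite family, and the union of a locally finite family of closed sets is closed. A metrizable space is compact if and only if each sequence in it has a convergent subsequence. If $(A_i)$ is a locally finite sequence in $X$ and points $y_i\in A_i$ are chosen for infinitely many $i$, then $(y_i)$ has no convergent subsequence, since every neighborhood of a limit would meet infinitely many $A_i$. The set of values of such a sequence is infinite, closed and discrete, and no set containing it has compact closure.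

Four textbook theorems are needed. By the Nagata--Smirnov theorem, a metrizable space has a base that is a countable union of locally finite families. In a complete metric space, a decreasing sequence of nonempty closed sets whose diameters tend to $0$ has a common point. By Alexandroff's theorem, a $G_\delta$ subset of a complete metric space is completely metrizable. By the Baire category theorem $\mathbb Q$ is not completely metrizable, and neither is any space with a closed copy of $\mathbb Q$.

\begin{lemma}\label{lem:split}
If $U\subseteq X$ is open and $\overline U$ is not compact, then there is a locally finite sequence of nonempty open subsets of $U$. In particular, $U$ contains an infinite set that is closed and discrete in $X$.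
\end{lemma}

\begin{proof}
Let $(z_i)_{i\ge1}$ be a sequence in $\overline U$ without a convergent subsequence. The sets $U\cap B(z_i,1/i)$ are open and nonempty. If every neighborhood of some $x\in X$ met infinitely many of them, there would be $i_1<i_2<\cdots$ with $d(x,z_{i_l})<1/l+1/i_l$, a subsequence converging to $x$. For the last claim choose a point in each of these sets.
\end{proof}

\subsection*{The sets $U^\sharp$}
Property (C) speaks of clopen subsets of $\mathcal R(X)$, and completeness speaks of subsets of $X$. The link is the following operation. For open $U\subseteq X$ put
\[
U^\sharp=\mathcal R(X)\cap\operatorname{cl}_\beta U .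
\]
The operation is monotone, it satisfies $(U\cup V)^\sharp=U^\sharp\cup V^\sharp$, and $U^\sharp=\emptyset$ whenever $\overline U$ is compact. The closures in $\beta X$ of an open set and of its exterior meet only in the closure of a boundary, and remote points avoid boundaries. This is why $U^\sharp$ is clopen, and it is the one place where remoteness helps rather than has to be achieved.

\begin{lemma}\label{lem:sharp}
\textup{(a)} For open $U\subseteq X$ the set $U^\sharp$ is clopen in $\mathcal R(X)$, and $\mathcal R(X)\setminus U^\sharp=(X\setminus\overline U)^\sharp$.

\textup{(b)} Let $W$ be open in $\mathcal R(X)$, let $V\subseteq X$ be open and let $p\in W\setminus V^\sharp$. Then there is an open $U\subseteq X$ with $U\cap V=\emptyset$ and $p\in U^\sharp\subseteq W$.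
\end{lemma}

\begin{proof}
(a) Let $N=\overline U\setminus U$ and $U'=X\setminus\overline U$. The set $N$ is closed, and it has empty interior because every nonempty open subset of $\overline U$ meets $U$; so no remote point lies in $\operatorname{cl}_\beta N$. Since $X=U\cup U'\cup N$, the closures of these three sets cover $\beta X$, and hence $\mathcal R(X)=U^\sharp\cup U'^\sharp$. The open set $U$ misses $U'$, so it misses $\overline{U'}$, and $\overline U\cap\overline{U'}\subseteq N$. By \eqref{eq:cap}, $\operatorname{cl}_\beta U\cap\operatorname{cl}_\beta U'\subseteq\operatorname{cl}_\beta N$, so $U^\sharp\cap U'^\sharp=\emptyset$. Thus $\mathcal R(X)$ is the disjoint union of two relatively closed sets.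

(b) By regularity choose an open $O\ni p$ in $\beta X$ with $\mathcal R(X)\cap\operatorname{cl}_\beta O\subseteq W$, and let $U=(O\cap X)\setminus\overline V$. By (a), $p\in\operatorname{cl}_\beta(X\setminus\overline V)$. For every neighborhood $O_1$ of $p$, the neighborhood $O_1\cap O$ meets $X\setminus\overline V$, that is, $O_1$ meets $U$. So $p\in U^\sharp$, and $U^\sharp\subseteq\mathcal R(X)\cap\operatorname{cl}_\beta O\subseteq W$.
\end{proof}

With $V=\emptyset$, part (b) says that the clopen sets $U^\sharp$ form a base of $\mathcal R(X)$.

\section{Copies of $\omega$ converging to a point}\label{sec:example}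

The smallest space in which the idea is visible has one nonisolated point. Let $M=(\omega\times\omega)\cup\{\infty\}$, give $(k,i)$ the weight $w(k,i)=\frac1{k+1}$ and $\infty$ the weight $0$, and put
\[
d(x,y)=\max\bigl(w(x),w(y)\bigr)\quad\text{for }x\ne y,\qquad d(x,x)=0 .
\]
This is an ultrametric: if $y\notin\{x,z\}$, then $d(x,z)\le\max(w(x),w(z))\le\max(d(x,y),d(y,z))$. It is complete. If $w(x_l)\to0$, then $x_l\to\infty$. Otherwise $w(x_l)\ge\delta>0$ for infinitely many $l$; such an $x_l$ has distance at least $\delta$ from all other points, so a Cauchy sequence of this kind is eventually constant.

Let $L_k=\{k\}\times\omega$ be the $k$th column and $H_n=\bigcup_{k\ge n}L_k$. For $n\ge1$, the ball $B(x,1/n)$ equals $\{x\}$ if $x\in L_k$ with $k<n$, and equals $H_n\cup\{\infty\}$ for all other $x$. So the points of $\omega\times\omega$ are isolated, each column is an infinite discrete clopen subset of $M$, and the columns converge to $\infty$.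

\begin{lemma}\label{lem:M}
The space $\mathcal R(M)=M^\ast$ is the disjoint union of the sets $K_k=L_k^\sharp$ $(k\in\omega)$, each of which is nonempty, compact and clopen in $\mathcal R(M)$.
\end{lemma}

\begin{proof}
A nowhere dense set contains no isolated point, so it is contained in $\{\infty\}$, and $\mathcal R(M)=M^\ast$. By \eqref{eq:away}, a point $p\in M^\ast$ is outside $\operatorname{cl}_\beta(H_n\cup\{\infty\})$ for some $n$, so it lies in the closure of $L_0\cup\dots\cup L_{n-1}$, hence in some $K_k$. The $K_k$ are pairwise disjoint by \eqref{eq:cap} and clopen by Lemma~\ref{lem:sharp}(a). Since $L_k$ is closed in $M$, we have $K_k=\operatorname{cl}_\beta L_k\setminus L_k$. This set is nonempty because $L_k$ is not compact. It is closed in $\beta M$ because isolated points of the dense subspace $M$ are isolated in $\beta M$, so that $L_k$ is open there.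
\end{proof}

By \eqref{eq:cap}, $H_n^\sharp$ misses $K_k$ for $k<n$, so $B(\infty,1/n)^\sharp=H_n^\sharp=\bigcup_{k\ge n}K_k$. These are nonempty clopen sets that decrease to the empty set: this is how $\mathcal R(M)$ sees the point $\infty$. Example~\ref{ex:sigmacompact} with $T_n=K_0\cup\dots\cup K_{n-1}$ shows that $\mathcal R(M)$ has property (C), the sets of order $n$ being the clopen subsets of $H_n^\sharp$. By the list of balls above, these are exactly the clopen sets contained in $B(F,1/n)^\sharp$ for some finite $F\subseteq M$.

Now delete $\infty$. The space $D=\omega\times\omega$ is discrete, so $\mathcal R(D)=D^\ast$ is compact. Computed in $D$, the sets $H_n^\sharp$ are nonempty, closed and decreasing, so they have a common point: the deleted limit has been replaced by remote points. For the incomplete metric $d$ on $D$ we have $H_n=B((n,0),1/n)$, so the families defined by small balls violate (C2). The space $D$ is still completely metrizable, by the metric in which distinct points have distance $1$; for that metric small balls are singletons, the recipe gives $\mathcal C_n=\{\emptyset\}$, and (C1) is the compactness of $D^\ast$.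

The two spaces show the dichotomy behind Theorem~\ref{thm:A}. If open sets $G_n$ with noncompact closures shrink to a point of $X$, then $\bigcap_nG_n^\sharp$ is empty by \eqref{eq:away}; if they shrink to a point of the completion that is missing from $X$, then $\bigcap_nG_n^\sharp$ should be nonempty. Above, compactness did all the work: it gave (C1) in $M$ and the common point in $D$. In general no such compact sets are at hand, and a substitute has to be built. The substitute, Corollary~\ref{cor:accumulate}(b), says that the sets $U_k^\sharp$ accumulate at a remote point whenever the $U_k$ form a locally finite sequence with noncompact closures.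

\section{Constructing remote points}\label{sec:construct}

Suppose that $p\in X^\ast$ and that every dense open $G\subseteq X$ contains a closed set $F(G)$ of $X$ with $p\in\operatorname{cl}_\beta F(G)$. Then $p$ is remote: if $N$ is nowhere dense, then $G=X\setminus\overline N$ is dense and open, and the disjoint closed sets $F(G)$ and $\overline N$ have disjoint closures by \eqref{eq:cap}. By compactness of $\beta X$, it therefore suffices to choose the sets $F(G)$ with the finite intersection property and so that their closures have no common point in $X$.

This cannot be done locally. In $[0,1]$, closed sets $F(G)\subseteq G$ with the finite intersection property would have a common point $x$, which is impossible for $G=[0,1]\setminus\{x\}$. What can be done inside any open set is to make every $n$ of the sets $F(G)$ meet, for a fixed $n$. One then lets $n$ grow along a locally finite family of open sets.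

\subsection*{Linked closed sets}
Here is the case $n=2$ in $[0,1]$. Let $\mathcal J_j$ be the finite family of closed dyadic intervals of length at least $2^{-j}$. For a dyadic interval $J$ and dense open $G$, let $j(J,G)$ be the least $j$ such that a member of $\mathcal J_j$ lies in $J\cap G$, and let $j(G)=j([0,1],G)$. The union of the members of $\mathcal J_{j(G)}$ inside $G$ is a first attempt at $F(G)$, but two such unions may be disjoint. So we enlarge it: for \emph{every} $J\in\mathcal J_{j(G)}$, inside $G$ or not, we add the members of $\mathcal J_{j(J,G)}$ that lie in $J\cap G$. If $j(G_1)\le j(G_2)$, take $J\in\mathcal J_{j(G_1)}$ with $J\subseteq G_1$. Then $J\subseteq F(G_1)$, and since $J\in\mathcal J_{j(G_2)}$, the set $F(G_2)$ contains a subinterval of $J$. The point is that $G_2$, which needs the finer scale, has anticipated every interval that $G_1$ could choose. The general lemma, a linked-family construction in the style of van Douwen and Chae--Smith, repeats the anticipation $n$ times, with local finiteness in place of finiteness.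

\begin{lemma}\label{lem:linked}
Let $U\subseteq X$ be nonempty and open and let $n\ge1$. To each dense open $G\subseteq X$ one can assign a closed set $F_{U,n}(G)\subseteq U\cap G$ of $X$ so that $F_{U,n}(G_1)\cap\dots\cap F_{U,n}(G_n)\ne\emptyset$ for all dense open $G_1,\dots,G_n$.
\end{lemma}

\begin{proof}
By the Nagata--Smirnov theorem there is a base $\bigcup_j\mathcal B_j$ of nonempty open sets with each $\mathcal B_j$ locally finite. Replacing $\mathcal B_j$ by $\mathcal B_0\cup\dots\cup\mathcal B_j$, we assume $\mathcal B_0\subseteq\mathcal B_1\subseteq\cdots$. For $B$ nonempty open and $G$ dense open, the set $B\cap G$ is nonempty and open, so it contains the closure of a basic set; let $j(B,G)$ be the least $j$ such that $\overline{B'}\subseteq B\cap G$ for some $B'\in\mathcal B_j$. Put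
\[
\mathcal S(B,G)=\{B'\in\mathcal B_{j(B,G)}:\overline{B'}\subseteq B\},
\]
and define $\mathcal T_0(G)=\{U\}$ and
\[
\mathcal T_{m+1}(G)=\mathcal T_m(G)\cup\bigcup_{B\in\mathcal T_m(G)}\mathcal S(B,G).
\]

Each $\mathcal T_m(G)$ is locally finite, by induction on $m$. A point $x$ has a neighborhood $N$ that meets only finitely many $B\in\mathcal T_m(G)$. For each of these, $\mathcal S(B,G)$ is a subfamily of one $\mathcal B_j$, so we may shrink $N$ until it meets only finitely many members of these finitely many families. For every other $B$, the members of $\mathcal S(B,G)$ lie in $B$, which $N$ misses. Hence
\[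
F_{U,n}(G)=\bigcup\{\overline B:B\in\mathcal T_n(G),\ \overline B\subseteq U\cap G\}
\]
is closed in $X$, and it is contained in $U\cap G$.

Let $G_1,\dots,G_n$ be given and put $B_0=U$. We choose distinct indices $i_1,\dots,i_n$ and nonempty open sets $B_1,\dots,B_n$ such that, for $1\le k\le n$,
\begin{itemize}
\item[(i)] $\overline{B_k}\subseteq B_{k-1}\cap G_{i_k}$;
\item[(ii)] $B_k\in\mathcal T_k(G_i)$ for all $i\notin\{i_1,\dots,i_{k-1}\}$.
\end{itemize}
At step $k$ call $i$ \emph{unused} if $i\notin\{i_1,\dots,i_{k-1}\}$. Then $B_{k-1}\in\mathcal T_{k-1}(G_i)$ for all unused $i$, by (ii) for $k-1$ or by the definition of $\mathcal T_0$. Let $i_k$ be an unused index that minimizes $j(B_{k-1},G_i)$, and pick $B_k\in\mathcal B_{j(B_{k-1},G_{i_k})}$ satisfying (i). For every unused $i$, minimality and the monotonicity of the $\mathcal B_j$ give $B_k\in\mathcal B_{j(B_{k-1},G_i)}$, so $B_k\in\mathcal S(B_{k-1},G_i)\subseteq\mathcal T_k(G_i)$. This is (ii).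

For each $k$, we have $B_k\in\mathcal T_k(G_{i_k})\subseteq\mathcal T_n(G_{i_k})$ by (ii) and $\overline{B_k}\subseteq U\cap G_{i_k}$ by (i), so $B_n\subseteq\overline{B_k}\subseteq F_{U,n}(G_{i_k})$. As $i_1,\dots,i_n$ exhaust $\{1,\dots,n\}$, the intersection contains $B_n\ne\emptyset$.
\end{proof}

Repeating one of the $G_s$ shows that any $n$ or fewer of the sets $F_{U,n}(G)$ have a common point.

\subsection*{Remote points that are limits of remote points}
Given a locally finite sequence $(U_k)$, the sets $\bigcup_{k>m}F_{U_k,k}(G)$ produce a remote point $p$ whose neighborhoods meet infinitely many $U_k$. We need more, namely that the neighborhoods of $p$ meet infinitely many $U_k^\sharp$, and this can fail. In the discrete space $D=\omega\times\omega$ let $\Gamma$ be the graph of a function $f\colon\omega\to\omega$. A point $p\in\Gamma^\sharp$ is remote and its neighborhoods meet infinitely many columns, but the neighborhood $\Gamma^\sharp$ of $p$ in $\mathcal R(D)$ misses every $L_k^\sharp$, because $\operatorname{cl}_\beta\Gamma\cap\operatorname{cl}_\beta L_k$ is the single point $(k,f(k))$ by \eqref{eq:cap}. The remedy is to split each $U_k$ into infinitely many pieces $U_{k,i}$ and to force $p$ to lie above the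 graph of every function.

\begin{lemma}\label{lem:point}
Let $\{U_{k,i}:k,i\ge1\}$ be a locally finite family of nonempty open subsets of $X$. There is $p\in\mathcal R(X)$ such that for every neighborhood $O$ of $p$ in $\beta X$ and every $m\in\omega$ there is $k>m$ with $O\cap U_{k,i}\ne\emptyset$ for infinitely many $i$.
\end{lemma}

\begin{proof}
For $m\in\omega$, a function $f\colon\{1,2,\dots\}\to\omega$ and a dense open $G\subseteq X$, let
\[
A_{m,f}(G)=\bigcup\{F_{U_{k,i},k}(G):k>m,\ i>f(k)\}.
\]
This is the union of a locally finite family of closed sets, so it is closed, and $A_{m,f}(G)\subseteq G$. These sets have the finite intersection property. Indeed, given triples $(m_s,f_s,G_s)$ for $s\le n$, take $k>\max(n,m_1,\dots,m_n)$ and $i>\max_sf_s(k)$. Then $F_{U_{k,i},k}(G_s)\subseteq A_{m_s,f_s}(G_s)$ for each $s$, and these $n<k$ sets have a common point by Lemma~\ref{lem:linked}. By compactness there is a point $p$ in all the sets $\operatorname{cl}_\beta A_{m,f}(G)$.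

The point $p$ is not in $X$. Each $x\in X$ has a neighborhood that meets $U_{k,i}$ for only finitely many pairs $(k,i)$, and for large $m$ this neighborhood misses $A_{m,0}(X)$, where $0$ is the zero function. The point $p$ is remote by the first paragraph of this section, applied with $F(G)=A_{1,0}(G)$. Finally, suppose that the last claim fails for $O$ and $m$. Then for each $k>m$ there is $f(k)$ with $O\cap U_{k,i}=\emptyset$ for all $i>f(k)$; put $f(k)=0$ for $k\le m$. Now $O$ misses $A_{m,f}(X)$, although $p\in\operatorname{cl}_\beta A_{m,f}(X)$.
\end{proof}

\begin{corollary}\label{cor:accumulate}
\textup{(a)} For open $U\subseteq X$, we have $U^\sharp\ne\emptyset$ if and only if $\overline U$ is not compact.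

\textup{(b)} Let $(U_k)_{k\ge1}$ be a locally finite sequence of open subsets of $X$ such that no $\overline{U_k}$ is compact. Then there is $p\in\mathcal R(X)$ every neighborhood of which meets $U_k^\sharp$ for infinitely many $k$.
\end{corollary}

\begin{proof}
(a) If $\overline U$ is compact, then $U^\sharp=\emptyset$. Otherwise take the sequence of subsets of $U$ given by Lemma~\ref{lem:split} and reindex it by pairs $(k,i)$. Every neighborhood of the point $p$ of Lemma~\ref{lem:point} meets $U$, so $p\in U^\sharp$.

(b) For each $k$, Lemma~\ref{lem:split} gives a locally finite sequence $(U_{k,i})_{i\ge1}$ of nonempty open subsets of $U_k$. The family $\{U_{k,i}\}_{k,i}$ is locally finite: a point has a neighborhood meeting only finitely many $U_k$, and we shrink it once for each of them. Let $p$ be as in Lemma~\ref{lem:point}, let $O\ni p$ be open in $\beta X$ and let $m\in\omega$. Choose an open $O'$ with $p\in O'\subseteq\operatorname{cl}_\beta O'\subseteq O$, and $k>m$ with $O'\cap U_{k,i}\ne\emptyset$ for infinitely many $i$. Choosing a point in each of these sets gives a sequence in $O'\cap U_k$ without a convergent subsequence, so the closure of $O'\cap U_k$ in $X$ is not compact. By (a), $\emptyset\ne(O'\cap U_k)^\sharp\subseteq O\cap U_k^\sharp$.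 Since $m$ was arbitrary, $O$ meets $U_k^\sharp$ for infinitely many $k$.
\end{proof}

Since $U_k^\sharp\subseteq\mathcal R(X)$, neighborhoods in (b) may be taken in $\beta X$ or in $\mathcal R(X)$. Local finiteness cannot be dropped: the columns of $M$ have noncompact closures, and each point of $\mathcal R(M)$ has a neighborhood $K_k$ that meets only one of the sets $L_j^\sharp$.

\section{From a complete metric to property (C)}\label{sec:forward}

Guided by Section~\ref{sec:example}, for a metric $d$ inducing the topology of $X$ we define
\[
\mathcal C_n(d)=\{C\text{ clopen in }\mathcal R(X):C\subseteq B(F,1/n)^\sharp\text{ for some finite }F\subseteq X\}.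
\]
Finite sets of centers are needed: a sequence of clopen sets may shrink toward two points of $X$ at once, as in $M\oplus M$. We show that these families satisfy (C1) for every $d$, and (C2) when $d$ is complete. Completeness is used only in the next proposition, and the incomplete metric on $D$ shows that it is needed there.

\begin{proposition}\label{prop:C2}
If $d$ is complete, then the families $\mathcal C_n(d)$ satisfy \textup{(C2)}.
\end{proposition}

\begin{proof}
Suppose that $p\in\bigcap_nC_n$ with $C_n\in\mathcal C_n(d)$. The closure of a finite union of balls is the union of their closures, so for each $n$ there is $x_n\in X$ with $p\in\operatorname{cl}_\beta B(x_n,1/n)$. Let $A_n=\{x:d(x,x_n)\le1/n\}$ and $D_n=A_1\cap\dots\cap A_n$. By \eqref{eq:cap} and induction, $p\in\operatorname{cl}_\beta D_n$. So the $D_n$ are nonempty, closed and decreasing, with diameters at most $2/n$, and by completeness they have a common point $x\in X$. By \eqref{eq:away} there is $r>0$ with $p\notin\operatorname{cl}_\beta B(x,r)$. But $D_n\subseteq B(x,r)$ when $2/n<r$, a contradiction.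
\end{proof}

For (C1) we are given clopen sets $W_k$ none of which is small of order $n$, and we must find a common point. Lemma~\ref{lem:sharp}(b) provides open sets $U_k\subseteq X$ with $\emptyset\ne U_k^\sharp\subseteq W_k$, and Corollary~\ref{cor:accumulate}(b) would finish the proof if $(U_k)$ were locally finite. It need not be: the $U_k$ may converge to a point, like the columns of $M$, or they may overlap. We shrink the $U_k$, keeping the closures noncompact, and the way to do so depends on where the noncompactness of $\overline{U_k}$ sits. Either it sits inside one small ball; then we use that $W_l$ is not small to keep all later $U_l$ away from that ball. Or $U_k$ contains an infinite uniformly separated set; then there is room to thin these sets out so that they are separated from one another.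

\begin{proposition}\label{prop:C1}
For every metric $d$ inducing the topology of $X$, the families $\mathcal C_n(d)$ satisfy \textup{(C1)}.
\end{proposition}

\begin{proof}
Let $W_1\supseteq W_2\supseteq\cdots$ be clopen in $\mathcal R(X)$ with $\bigcap_kW_k=\emptyset$, let $\varepsilon=1/n$, and suppose that no $W_k$ belongs to $\mathcal C_n(d)$; that is, $W_k\not\subseteq B(F,\varepsilon)^\sharp$ for all $k$ and all finite $F\subseteq X$. Call a set \emph{$\delta$-separated} if its distinct points have distance at least $\delta$.

\emph{Step 1: pulling the $W_k$ back to $X$.} For $k=1,2,\dots$ we choose an open $U_k\subseteq X$ with $U_k^\sharp\subseteq W_k$ and an infinite set $E_k\subseteq U_k$, closed and discrete in $X$, which is of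
\begin{itemize}
\item[] \emph{type I}: $E_k\subseteq B(c_k,\varepsilon/4)$ for some $c_k\in X$, or
\item[] \emph{type II}: $E_k$ is $\varepsilon/4$-separated.
\end{itemize}
Let $F_k=\{c_j:j<k,\ E_j\text{ is of type I}\}$ and pick $q\in W_k\setminus B(F_k,\varepsilon)^\sharp$. Since $W_k$ is open, Lemma~\ref{lem:sharp}(b) gives an open $U_k$ with
\begin{equation}\label{eq:avoid}
U_k\cap B(F_k,\varepsilon)=\emptyset\qquad\text{and}\qquad q\in U_k^\sharp\subseteq W_k .
\end{equation}
As $U_k^\sharp\ne\emptyset$, the set $\overline{U_k}$ is not compact, and by Lemma~\ref{lem:split} there is an infinite $E\subseteq U_k$ that is closed and discrete in $X$. Choose points of $E$ one at a time, each at distance at least $\varepsilon/4$ from the previous ones. If this never stops, the chosen points form a set $E_k$ of type II. If it stops, finitely many balls of radius $\varepsilon/4$ cover $E$, one of them, $B(c_k,\varepsilon/4)$, contains infinitely many points of $E$, and these points form a set $E_k$ of type I.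

\emph{Step 2: making the sets locally finite.} We find an infinite set $I$ of indices and open sets $U_k'\subseteq U_k$ $(k\in I)$ with noncompact closures such that $(U_k')_{k\in I}$ is locally finite.

Suppose first that the set $I$ of indices of type I is infinite. For $k\in I$ put $U_k'=U_k\cap B(c_k,\varepsilon/4)$. It contains $E_k$, so its closure is not compact. If $j<k$ are in $I$, $u\in U_j'$ and $v\in U_k'$, then $d(u,c_j)<\varepsilon/4$, and $d(v,c_j)\ge\varepsilon$ by \eqref{eq:avoid}; so $d(u,v)>3\varepsilon/4$. Two points of a ball of radius $\varepsilon/4$ have distance less than $\varepsilon/2$, so such a ball meets at most one $U_k'$.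

Otherwise the set $I$ of indices of type II is infinite. Let $(s_l)_{l\ge1}$ be a sequence in $I$ in which each element of $I$ occurs infinitely often. Choose inductively $a_l\in E_{s_l}$ with $d(a_l,a_j)\ge\varepsilon/8$ for all $j<l$. This is possible because $E_{s_l}$ is infinite, while each ball $B(a_j,\varepsilon/8)$ contains at most one of its points: two points of that ball have distance less than $\varepsilon/4$. For $k\in I$ put
\[
U_k'=\bigcup\{U_k\cap B(a_l,\varepsilon/32):s_l=k\}.
\]
This set contains the infinite $\varepsilon/8$-separated set $\{a_l:s_l=k\}$, so its closure is not compact. If a ball of radius $\varepsilon/32$ meets both $B(a_l,\varepsilon/32)$ and $B(a_j,\varepsilon/32)$, then $d(a_l,a_j)<4\cdot\varepsilon/32=\varepsilon/8$, so $l=j$. Hence such a ball meets at most one $U_k'$.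

\emph{Step 3: the contradiction.} Corollary~\ref{cor:accumulate}(b) gives $p\in\mathcal R(X)$ every neighborhood of which meets $U_k'^\sharp\subseteq U_k^\sharp\subseteq W_k$ for infinitely many $k$. On the other hand $p\notin W_{k_0}$ for some $k_0$, and since $W_{k_0}$ is closed, $\mathcal R(X)\setminus W_{k_0}$ is a neighborhood of $p$ that misses $W_k$ for all $k\ge k_0$.
\end{proof}

Propositions~\ref{prop:C2} and~\ref{prop:C1} prove the forward direction of Theorem~\ref{thm:A}.

\begin{remark}\label{rem:reals}
The space $\mathcal R(\mathbb R)$ is not $\sigma$-compact. For the usual metric, finite unions of balls have compact closures, so $\mathcal C_n(d)=\{\emptyset\}$, and Proposition~\ref{prop:C1} applied to complements of finite unions shows that every countable clopen cover of $\mathcal R(\mathbb R)$ has a finite subcover. If $\mathcal R(\mathbb R)$ were $\sigma$-compact, every cover by basic clopen sets would have a countable, hence a finite, subcover; so $\mathcal R(\mathbb R)$ would be compact, and closed in $\mathbb R^\ast$. But $\mathcal R(\mathbb R)\ne\mathbb R^\ast$, since the points of $\operatorname{cl}_\beta\mathbb Z\setminus\mathbb Z$ are not remote, and $\mathcal R(\mathbb R)$ is dense in $\mathbb R^\ast$: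 if $p\in\mathbb R^\ast$ and $p\in O'\subseteq\operatorname{cl}_\beta O'\subseteq O$ with $O,O'$ open, then $p\in\operatorname{cl}_\beta(O'\cap\mathbb R)$ shows that $O'\cap\mathbb R$ has noncompact closure in $\mathbb R$, and $\emptyset\ne(O'\cap\mathbb R)^\sharp\subseteq O$ by Corollary~\ref{cor:accumulate}(a).
\end{remark}

\section{From property (C) to a complete metric}\label{sec:backward}

Now the families $\mathcal C_n$ are given abstractly and have no relation to any metric. We do not construct a complete metric from them. Instead we fix any metric and show that $X$ is a $G_\delta$ set in its completion. Condition (C1) turns each $\mathcal C_n$ into an open cover of $X$, each cover extends to an open subset of the completion, and (C2) shows that no new point survives in all of these open sets.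

\begin{proposition}\label{prop:back}
If $\mathcal R(X)$ has property \textup{(C)}, then $X$ is completely metrizable.
\end{proposition}

\begin{proof}
Let $(\mathcal C_n)$ witness property (C), and let
\[
\mathcal V_n=\{V\subseteq X\text{ open}:V^\sharp\in\mathcal C_n\}.
\]
Each $\mathcal V_n$ covers $X$. Indeed, for $x\in X$ the sets $B(x,1/k)^\sharp$ are clopen by Lemma~\ref{lem:sharp}(a), they decrease, and their intersection is empty by \eqref{eq:away}. By (C1), $B(x,1/k)\in\mathcal V_n$ for some $k$.

Let $\hat X$ be the completion of $(X,d)$, a complete metric space in which $X$ is dense; its metric is again denoted by $d$. For open $V\subseteq X$ let $\tilde V=\hat X\setminus\operatorname{cl}_{\hat X}(X\setminus V)$. This set is open in $\hat X$, and $\tilde V\cap X=V$ because $X\setminus V$ is closed in $X$. Put $O_n=\bigcup\{\tilde V:V\in\mathcal V_n\}$, an open subset of $\hat X$ that contains $X$. We claim that $X=\bigcap_nO_n$; Alexandroff's theorem then completes the proof.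

Suppose that $z\in\bigcap_nO_n\setminus X$. Choose $V_n\in\mathcal V_n$ with $z\in\tilde V_n$, and let
\[
G_n=X\cap\tilde V_1\cap\dots\cap\tilde V_n\cap\{y\in\hat X:d(y,z)<1/n\}.
\]
The sets $G_n$ are open in $X$ and decreasing, and $G_n\subseteq V_n$. Each $G_n$ is the trace on the dense set $X$ of an open neighborhood of $z$, so $z\in\operatorname{cl}_{\hat X}G_n$. That $z\notin X$ is used twice. First, $\overline{G_n}$ is not compact, for otherwise it would be closed in $\hat X$ and would contain $z$. Second, $(G_n)$ is locally finite in $X$: for $x\in X$ we have $r=d(x,z)/2>0$, points of $B(x,r)$ have distance more than $r$ from $z$, and so $B(x,r)$ misses $G_n$ whenever $1/n\le r$.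

By Corollary~\ref{cor:accumulate}(b) there is $p\in\mathcal R(X)$ every neighborhood of which meets $G_l^\sharp$ for infinitely many $l$. Fix $n$. Every neighborhood of $p$ meets some $G_l^\sharp\subseteq G_n^\sharp$ with $l\ge n$, and $G_n^\sharp$ is closed in $\mathcal R(X)$; so $p\in G_n^\sharp\subseteq V_n^\sharp$. Thus $p\in\bigcap_nV_n^\sharp$ with $V_n^\sharp\in\mathcal C_n$, contrary to (C2).
\end{proof}

This completes the proof of Theorem~\ref{thm:A} and of Corollary~\ref{cor:answer}.

\section{Maps between spaces of remote points}\label{sec:maps}

Property (C) passes to the target of a continuous map as soon as the image is large enough: a clopen set in the target is declared small when its preimage is small.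

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(a)}]
By Theorem~\ref{thm:A} there are families $\mathcal C_n$ that witness property (C) for $\mathcal R(X)$. Put
\[
\mathcal D_n=\{D\text{ clopen in }\mathcal R(Y):f^{-1}(D)\in\mathcal C_n\}.
\]
If $W_k$ are clopen subsets of $\mathcal R(Y)$ that decrease and have empty intersection, then the same holds for the sets $f^{-1}(W_k)$, so for each $n$ some $f^{-1}(W_k)$ is in $\mathcal C_n$. This is (C1), and it uses only continuity. If $D_n\in\mathcal D_n$ and $\bigcap_nD_n\ne\emptyset$, then by hypothesis the image of $f$ meets $\bigcap_nD_n$, so $\bigcap_nf^{-1}(D_n)\ne\emptyset$, contrary to (C2) for $(\mathcal C_n)$. Thus $\mathcal R(Y)$ has property (C), and Theorem~\ref{thm:A} applies.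
\end{proof}

A dense image meets every nonempty clopen set, but the argument for (C2) needs it to meet countable intersections of them. To see that the difference is real, we use that $\mathcal R(M)$ splits into countably many clopen pieces and therefore maps onto any countable set.

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(b)}]
Take $X=M$, which is completely metrizable, and $Y=\mathbb Q$, which is not. First, $\mathcal R(\mathbb Q)$ is separable. Let $\{B_k:k\in\omega\}$ be a base of nonempty open sets of $\mathbb Q$. Each $B_k$ contains a sequence that converges in $\mathbb R$ to an irrational number, so $\overline{B_k}$ is not compact, and Corollary~\ref{cor:accumulate}(a) gives $p_k\in B_k^\sharp$. Let $O$ be an open subset of $\beta\mathbb Q$ that meets $\mathcal R(\mathbb Q)$. Take a nonempty open $O'$ with $\operatorname{cl}_\beta O'\subseteq O$ and then $k$ with $B_k\subseteq O'\cap\mathbb Q$. Then $p_k\in\operatorname{cl}_\beta O'\subseteq O$. So $\{p_k:k\in\omega\}$ is dense in $\mathcal R(\mathbb Q)$.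

By Lemma~\ref{lem:M}, the nonempty clopen sets $K_k$ partition $\mathcal R(M)$. The map that sends $K_k$ to $p_k$ is locally constant, hence continuous, and its image $\{p_k:k\in\omega\}$ is dense.
\end{proof}

In the other direction a surjection can simply collapse the part of $\mathcal R(X)$ that records incompleteness.

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(c)}]
Take $X=\omega\oplus\mathbb Q$ and $Y=\omega$, with $\omega$ discrete. Then $Y$ is completely metrizable, and $X$ is not, since it contains a closed copy of $\mathbb Q$. By \eqref{eq:sum}, $\mathcal R(X)=\mathcal R(\omega)\oplus\mathcal R(\mathbb Q)$. The map that is the identity on $\mathcal R(\omega)=\omega^\ast$ and sends $\mathcal R(\mathbb Q)$ to one point of $\omega^\ast$ is a continuous surjection onto $\mathcal R(Y)$.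
\end{proof}

\begin{thebibliography}{9}

\bibitem{GJ}
Gillman and Jerison, \emph{Rings of Continuous Functions}.

\bibitem{HHT}
Rodrigo Hern\'andez-Guti\'errez, Michael Hru\v{s}\'ak and Angel Tamariz-Mascar\'ua, \emph{Spaces of Remote Points}, arXiv:1809.06813 (2018).

\end{thebibliography}
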